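# Joint continuity of the limit of iterated Aluthge transforms

## The continuity theorem and its sharper forms

Throughout, $r\ge 1$, $\mathcal M_r(\mathbb C)$ is the space of complex $r\times r$ matrices with its usual norm topology, and $\mathcal Gl_r(\mathbb C)$ is the set of invertible ones.

**Theorem A.** For $\lambda\in(0,1)$ and $T\in\mathcal M_r(\mathbb C)$ with polar decomposition $T=U|T|$ put
$$\Delta_\lambda(T)=|T|^{\lambda}U|T|^{1-\lambda},\qquad \Delta_\lambda^0(T)=T,\qquad \Delta_\lambda^n(T)=\Delta_\lambda(\Delta_\lambda^{n-1}(T)),$$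
and let $\Delta^\infty_\lambda(T)=\lim_n\Delta^n_\lambda(T)$ (the limit exists and is normal). Then the map
$$(\lambda,T)\longmapsto \Delta_\lambda^\infty(T)$$
is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$.

The proof gives more, because it lets the parameter change from step to step. For a sequence $\boldsymbol\lambda=(\lambda_1,\lambda_2,\dots)$ in $(0,1)$ put
$$T_0=T,\qquad T_n=\Delta_{\lambda_n}(T_{n-1}).$$
If $\lambda_n=\lambda$ for all $n$, then $T_n=\Delta^n_\lambda(T)$.

**Theorem B.** Let $\Lambda\subset(0,1)$ be compact.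

1. For every $T\in\mathcal M_r(\mathbb C)$ and $\boldsymbol\lambda\in\Lambda^{\mathbb N}$ the sequence $T_n$ converges to a normal matrix $\Delta^\infty_{\boldsymbol\lambda}(T)$.
2. The map $(\boldsymbol\lambda,T)\mapsto\Delta^\infty_{\boldsymbol\lambda}(T)$ is continuous on $\Lambda^{\mathbb N}\times\mathcal M_r(\mathbb C)$ (product topology), and $T_n\to\Delta^\infty_{\boldsymbol\lambda}(T)$ uniformly on compact subsets.
3. For every normal $N$ there is $C=C(N,\Lambda)$ with $\|\Delta^\infty_{\boldsymbol\lambda}(T)-N\|\le C\|T-N\|$ for all $T\in\mathcal M_r(\mathbb C)$ and $\boldsymbol\lambda\in\Lambda^{\mathbb N}$.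

The last theorem marks limits of these statements. It is not used for A and B.

**Theorem C.** Let $r\ge2$.
(a) For each $\lambda\in(0,1)$ the map $\Delta^\infty_\lambda$ is not locally Lipschitz on $\mathcal M_r(\mathbb C)$: at some singular non-normal $T$ no Hölder exponent larger than $1-\lambda$ is possible.
(b) Compactness of $\Lambda$ cannot be dropped in Theorem B(1).

The problem of Theorem A comes from Jorge Antezana, Enrique R. Pujals and Demetrio Stojanoff, "The iterated Aluthge transforms of a matrix converge", arXiv:0711.3727 (2007). It may be posed with the following facts granted: $\Delta^n_\lambda(T)$ converges to a normal matrix for all $\lambda$ and $T$; for fixed $\lambda$ the limit is continuous on $\mathcal Gl_r(\mathbb C)$; and it is jointly continuous on $(0,1)\times\mathcal Gl_r(\mathbb C)$. So what is asked is whether continuity survives at *singular* matrices. We will not use the granted facts.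

## What one Aluthge step does

**Conventions.** $\|\cdot\|$ is the operator norm, $\|\cdot\|_2$ the Frobenius norm, $\sigma(\cdot)$ the spectrum, and $|T|=(T^*T)^{1/2}$. In finite dimension the factor $U$ in $T=U|T|$ can be chosen *unitary*, and we always do so. The matrix $U|T|^{1-\lambda}$ depends only on $T$: the values of $U$ matter only on $\operatorname{ran}|T|^{1-\lambda}=\operatorname{ran}|T|$, where $U$ is determined by $U|T|=T$.

Put $L=|T|^\lambda$ and $K=U|T|^{1-\lambda}$. Then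
$$T=KL,\qquad \Delta_\lambda(T)=LK. \tag{1}$$
One step swaps two factors. Four consequences follow at once.

- $T$ and $\Delta_\lambda(T)$ have the same characteristic polynomial.
- $\Delta_\lambda(WTW^*)=W\Delta_\lambda(T)W^*$ for $W$ unitary, and $\Delta_\lambda(A\oplus B)=\Delta_\lambda(A)\oplus\Delta_\lambda(B)$.
- $\|\Delta_\lambda(T)\|\le\|T\|^{\lambda}\|T\|^{1-\lambda}=\|T\|$.
- If $N$ is normal, then $\Delta_\lambda(N)=N$, because $U$ can be chosen to commute with $|N|$.

**Rank one.** Let $T=ab^*\neq0$ with column vectors $a,b$. Let $P_b$ be the orthogonal projection onto $\mathbb Cb$. Then $|T|=\|a\|\|b\|P_b$ and $U$ sends $b/\|b\|$ to $a/\|a\|$, so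
$$\Delta_\lambda(ab^*)=\|a\|\|b\|\,P_bUP_b=(b^*a)P_b .$$
This is normal, so the iteration stops after one step. For $a=e_1$, $b=e_2$ we get $\Delta_\lambda(e_1e_2^*)=0$. For $a=e_1$, $b=(1,s)^{\mathsf T}$, $s$ real, the matrix $\begin{pmatrix}1&s\\0&0\end{pmatrix}$ goes to $P_b$.

**Antidiagonal $2\times2$ matrices.** Let $T=\begin{pmatrix}0&a\\b&0\end{pmatrix}$ with $a,b>0$. Then $|T|=\operatorname{diag}(b,a)$, $U=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and
$$\Delta_\lambda(T)=\begin{pmatrix}0&a'\\b'&0\end{pmatrix},\qquad a'=b^{\lambda}a^{1-\lambda},\quad b'=a^\lambda b^{1-\lambda}.$$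
The product $ab$ is preserved, and
$$\log\frac{a'}{b'}=(1-2\lambda)\log\frac ab .$$
As $|1-2\lambda|<1$, we get $\Delta^\infty_\lambda(T)=\sqrt{ab}\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Let $a=1$ and $b\to0$: the limits tend to $0$, which is the value at the nilpotent matrix $e_1e_2^*$, in accordance with Theorem A. Two further lessons can be read off.

First, $\begin{pmatrix}0&1\\b&0\end{pmatrix}$ is at distance $b$ from $e_1e_2^*$, while the limits are at distance $\sqrt b$. So no Hölder exponent above $\frac12$ is possible at $e_1e_2^*$. This is caused by the eigenvalues $\pm\sqrt b$ alone. In Theorem C(a) the example has eigenvalues that move at unit speed, and there the loss comes from the iteration.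

Second, with varying parameters the logarithm of the ratio gets multiplied by $\prod(1-2\lambda_n)$. For $\lambda_n=4^{-n}$ this product is at least $1-2\sum_n4^{-n}=\frac13$, so if $a\ne b$ the limit is an antidiagonal matrix with two different positive entries, which is not normal. Parameters must stay away from $0$: this is Theorem C(b) for $r=2$ in an explicit case.

## Continuity of one step and the departure from normality

**Lemma 1.** $(\lambda,T)\mapsto\Delta_\lambda(T)$ is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$.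

*Proof.* The only difficulty is the factor $U|T|^{1-\lambda}$ at singular $T$, since $U$ itself is not continuous; we approximate it uniformly by matrices that are visibly continuous. Let $\Lambda\subset(0,1)$ be compact and $M>0$.

If $\varphi_\lambda(t)$ is jointly continuous on $\Lambda\times[0,M]$, then $(\lambda,A)\mapsto\varphi_\lambda(A)$ is jointly continuous for Hermitian $A$ with $0\le A\le M$. Indeed
$$\|\varphi_{\lambda'}(A')-\varphi_\lambda(A)\|\le\sup_{0\le t\le M}|\varphi_{\lambda'}(t)-\varphi_\lambda(t)|+\|\varphi_\lambda(A')-\varphi_\lambda(A)\|;$$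
the first term is small for $\lambda'$ near $\lambda$ by uniform continuity, the second for $A'$ near $A$ because $\varphi_\lambda$ is a uniform limit of polynomials on $[0,M]$. Hence $|T|=(T^*T)^{1/2}$ is continuous in $T$, and then $|T|^\lambda$ and, for each $\epsilon>0$, $T(|T|+\epsilon)^{-\lambda}$ are jointly continuous.

Let $\|T\|\le M$ and $0<\epsilon<1$. Since $T=U|T|$,
$$\big\|U|T|^{1-\lambda}-T(|T|+\epsilon)^{-\lambda}\big\|\le\sup_{0\le t\le M}t^{1-\lambda}\Big(1-\big(\tfrac t{t+\epsilon}\big)^\lambda\Big).$$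
For $t\le\sqrt\epsilon$ the expression is at most $\epsilon^{(1-\lambda)/2}$. For $t\ge\sqrt\epsilon$ we have $\big(\frac t{t+\epsilon}\big)^\lambda\ge\frac t{t+\epsilon}\ge\frac1{1+\sqrt\epsilon}$, so it is at most $M^{1-\lambda}\big(1-\frac1{1+\sqrt\epsilon}\big)$. Both bounds tend to $0$ as $\epsilon\to0$, uniformly for $\lambda\in\Lambda$. So $U|T|^{1-\lambda}$ is a locally uniform limit of jointly continuous maps, hence jointly continuous, and so is $\Delta_\lambda(T)=|T|^\lambda\cdot U|T|^{1-\lambda}$. $\square$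

**Lemma 2.** $\|\Delta_\lambda(T)\|_2\le\|T\|_2$, with equality only if $T$ is normal.

*Proof.* Let $A=|T|^2$ and $B=U^*|T|^2U$, with orthonormal eigenbases $Ax_i=a_ix_i$, $By_j=b_jy_j$. By cyclicity of the trace,
$$\|\Delta_\lambda(T)\|_2^2=\operatorname{tr}\big(|T|^{\lambda}U|T|^{2-2\lambda}U^*|T|^{\lambda}\big)=\operatorname{tr}(A^{1-\lambda}B^\lambda)=\sum_{i,j}a_i^{1-\lambda}b_j^\lambda|\langle x_i,y_j\rangle|^2 .$$
By the weighted AM–GM inequality this is at most
$$\sum_{i,j}\big((1-\lambda)a_i+\lambda b_j\big)|\langle x_i,y_j\rangle|^2=(1-\lambda)\operatorname{tr}A+\lambda\operatorname{tr}B=\operatorname{tr}A=\|T\|_2^2 .$$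
Equality forces $a_i=b_j$ whenever $\langle x_i,y_j\rangle\neq0$. Then, expanding $x_i$ in the basis $(y_j)$, $Bx_i=a_ix_i$ for all $i$. So $A=B$, and $TT^*=U|T|^2U^*=|T|^2=T^*T$. $\square$

**Definition (departure from normality).** If $\zeta_1,\dots,\zeta_r$ are the eigenvalues of $T$ with multiplicity, put $\operatorname{dep}(T)=\big(\|T\|_2^2-\sum_i|\zeta_i|^2\big)^{1/2}$.

Recall the Schur form: $T=V(D+R)V^*$ with $V$ unitary, $D$ diagonal carrying the eigenvalues, and $R$ strictly upper triangular. Then $\operatorname{dep}(T)=\|R\|_2$. For $T=\begin{pmatrix}1&s\\0&0\end{pmatrix}$, $\operatorname{dep}(T)=|s|$. Since $\Delta_\lambda$ keeps the eigenvalues, Lemma 2 gives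
$$\operatorname{dep}(\Delta_\lambda(T))\le\operatorname{dep}(T).\tag{2}$$

## Stability of normal matrices implies Theorems A and B

We now reduce everything to a statement about orbits that start near a normal matrix: such an orbit must stay near that matrix forever, uniformly in the choice of parameters.

**Proposition 3.** Let $N$ be normal and $\Lambda\subset(0,1)$ compact. There are $\delta_0>0$ and $C$ such that for all $T$ with $\|T-N\|\le\delta_0$ and all $\boldsymbol\lambda\in\Lambda^{\mathbb N}$,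
$$\sup_{n\ge0}\|T_n-N\|\le C\|T-N\|.\tag{3}$$

Grant this for the moment.

**Proof of B(1).** The purpose is to find one normal limit point, and then to let stability hold the orbit near it. The sequence $T_n$ is bounded and $\Lambda$ is compact, so there is a subsequence with $T_{n_i}\to N$ and $\lambda_{n_i+1}\to\lambda_*\in\Lambda$. By Lemma 1, $T_{n_i+1}\to\Delta_{\lambda_*}(N)$. By Lemma 2 the numbers $\|T_n\|_2$ decrease to a limit, so $\|\Delta_{\lambda_*}(N)\|_2=\lim_n\|T_n\|_2=\|N\|_2$. By the equality case of Lemma 2, $N$ is normal. Apply Proposition 3 to the starting point $T_{n_i}$ and the shifted parameter sequence $(\lambda_{n_i+1},\lambda_{n_i+2},\dots)$: as soon as $\|T_{n_i}-N\|\le\delta_0$,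
$$\sup_{n\ge n_i}\|T_n-N\|\le C\|T_{n_i}-N\| .$$
The right side tends to $0$ as $i\to\infty$, so $T_n\to N$. $\square$

**Proof of B(2).** Let $(\boldsymbol\lambda^0,T^0)$ be given, with orbit $T^0_n\to N$, $N$ normal. Let $C,\delta_0$ be as in Proposition 3 and $0<\epsilon\le\delta_0$. Pick $m$ with $\|T_m^0-N\|<\epsilon/2$. By Lemma 1, $T_m$ depends continuously on $(\lambda_1,\dots,\lambda_m,T)$. So there is a neighborhood $\mathcal V$ of $(\boldsymbol\lambda^0,T^0)$ in $\Lambda^{\mathbb N}\times\mathcal M_r(\mathbb C)$ on which $\|T_m-N\|<\epsilon$. By Proposition 3 (started at $T_m$), on $\mathcal V$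
$$\|T_n-N\|\le C\epsilon\ \text{ for all }n\ge m,\qquad\text{hence}\qquad\|\Delta^\infty_{\boldsymbol\lambda}(T)-\Delta^\infty_{\boldsymbol\lambda^0}(T^0)\|\le C\epsilon .$$
This is continuity. Also $\|T_n-\Delta^\infty_{\boldsymbol\lambda}(T)\|\le2C\epsilon$ on $\mathcal V$ for $n\ge m$. Given a tolerance, choose such an $\epsilon$ and $\mathcal V$ at each point of a compact set and cover the set by finitely many $\mathcal V$: convergence is uniform there. $\square$

**Proof of B(3).** If $\|T-N\|\le\delta_0$, let $n\to\infty$ in (3). If $\|T-N\|>\delta_0$, use $\|\Delta^\infty_{\boldsymbol\lambda}(T)\|\le\|T\|$: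
$$\|\Delta^\infty_{\boldsymbol\lambda}(T)-N\|\le\|T\|+\|N\|\le\|T-N\|+2\|N\|\le\Big(1+\frac{2\|N\|}{\delta_0}\Big)\|T-N\|.\qquad\square$$

**Proof of Theorem A.** Given $(\lambda^0,T^0)$, apply B(2) with $\Lambda$ a compact neighborhood of $\lambda^0$ in $(0,1)$ and constant sequences; the map $\lambda\mapsto(\lambda,\lambda,\dots)\in\Lambda^{\mathbb N}$ is continuous. $\square$

So it remains to prove Proposition 3.

## Drift along the unitary orbit, and why linearizing fails

Let $\mathcal U(N)=\{WNW^*: W\text{ unitary}\}$ be the unitary orbit of $N$; it is compact. For $N=c\cdot1$ it is a point. For $N=\operatorname{diag}(1,0)$ it is the set of all orthogonal projections of rank one in $\mathbb C^2$.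

**What monotonicity gives.** Suppose $N=c\cdot 1$ and $\|T-N\|=\delta$. Then each $T_n=V(D+R)V^*$ has the eigenvalues of $T$, so $\|D-c\|\le\delta$, and by (2) $\|R\|_2\le\operatorname{dep}(T)\le\|T-c\|_2\le\sqrt r\,\delta$: the strictly upper triangular part of a Schur form does not change when $c$ is subtracted. So $\|T_n-c\|\le(1+\sqrt r)\delta$, and Proposition 3 holds for scalar $N$.

For general normal $N$ we will see that the same argument keeps $T_n$ within $C\delta$ of the *orbit* $\mathcal U(N)$. There it stops. The norm is constant on $\mathcal U(N)$, so norm monotonicity cannot prevent $T_n$ from creeping along the orbit, by an amount of order $\delta$ at every step. What is missing is a summable bound on this drift.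

**Linearization.** A drift bound would follow if the skewness of $T_n$ decayed geometrically, and the sensible way to prove decay is to differentiate $\Delta_\lambda$ at $N$. If $N$ is singular, this breaks. Already $|N+tQ_0|^\lambda$, with $Q_0$ the projection onto $\ker N$ and $t>0$, contains the term $t^\lambda Q_0$, so the factors cannot be differentiated. Nor does the product repair this in general. If $\ker N$ contains orthonormal $e_1,e_2$, take $X=e_1e_2^*$ and $Y=e_2e_1^*$. For $t>0$ the rule for direct sums gives $\Delta_\lambda(N+tX)=N+t\Delta_\lambda(X)=N$, likewise $\Delta_\lambda(N+tY)=N$, but $\Delta_\lambda(N+t(X+Y))=N+t(X+Y)$ as $X+Y$ is Hermitian. The directional derivative at $N$ is not additive, so $\Delta_\lambda$ is not differentiable at $N$.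

**The way around.** We do not differentiate $\Delta_\lambda$. The position of $N$ in its orbit is recorded by its spectral projections for the *nonzero* eigenvalues alone, since $N=\sum_{\mu_j\ne0}\mu_jQ_j$. So we follow only the corresponding spectral projections $P_j$ of $T_n$. By (1), the new projection is $L\,g_j(T)\,K$ with a matrix $g_j(T)$ that lives on the old $P_j$. The bad parts of $L$ and $K$, coming from small singular values, are located near $\ker N$, hence nearly orthogonal to $P_j$: they enter multiplied by the skewness and contribute only to higher order. What is left is smooth in $T$ even at singular $N$, and can be linearized.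

## Spectral projections near a normal matrix

Fix a compact $\Lambda\subset(0,1)$ and a normal $N\ne0$. Let $\mu_1,\dots,\mu_k$ be its distinct *nonzero* eigenvalues, $Q_1,\dots,Q_k$ the orthogonal spectral projections, $\mu_0=0$, and $Q_0$ the projection onto $\ker N$ (possibly $Q_0=0$). Put
$$p_j=|\mu_j|,\qquad 3d=\min_{0\le i<j\le k}|\mu_i-\mu_j|,\qquad p_*=\min_{j\ge1}p_j\ge3d .$$
For $j\ge1$ let $\gamma_j$ be the circle $|z-\mu_j|=d$. The point $0$ lies outside it.

**Definition (projections and skewness).** If $\sigma(T)$ does not meet $\bigcup_{j\ge1}\gamma_j$, put for $1\le j\le k$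
$$P_j(T)=\frac1{2\pi i}\oint_{\gamma_j}(z-T)^{-1}dz,\qquad g_j(T)=\frac1{2\pi i}\oint_{\gamma_j}z^{-1}(z-T)^{-1}dz,$$
$P_0(T)=1-\sum_{j\ge1}P_j(T)$, and
$$F(T)=\Big(\sum_{j=1}^k\|P_j(T)-P_j(T)^*\|_2^2\Big)^{1/2}.$$

By the holomorphic functional calculus, the $P_j(T)$ $(0\le j\le k)$ are idempotents commuting with $T$, with $P_iP_j=0$ for $i\neq j$ and $\sum_jP_j=1$; and $g_j=P_jg_j=g_jP_j$. (On $\operatorname{ran}P_j$, $g_j$ is the inverse of $T$; on the other $\operatorname{ran}P_i$ it is $0$.) $P_j$ and $g_j$ are unitarily equivariant, $F$ is unitarily invariant, and $F(T)=0$ if $T$ is normal.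

Two examples. For $N=\operatorname{diag}(1,0)$ and $T=\begin{pmatrix}1&s\\0&0\end{pmatrix}$ we have $P_1(T)=T$ and $F(T)=\sqrt2\,|s|$; after one step $F=0$. For $N=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $T=\begin{pmatrix}0&a\\b&0\end{pmatrix}$ with $a,b$ near $1$, the projection for the eigenvalue $\sqrt{ab}$ is $\frac12\begin{pmatrix}1&\sqrt{a/b}\\\sqrt{b/a}&1\end{pmatrix}$, and the other is $1$ minus it, so $F(T)=2|\sinh(s/2)|$ with $s=\log(a/b)$; one step replaces $s$ by $(1-2\lambda)s$.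

**Where these are defined.** Let $\eta_1=d/2$ and
$$\mathcal B=\{T:\|T-N\|\le\eta_1\}\ \subset\ \mathcal B'=\{T:\|T-N\|<2d/3\}.$$
On $\gamma_j$ we have $\|(z-N)^{-1}\|\le1/d$ because $N$ is normal and $\operatorname{dist}(z,\sigma(N))\ge d$. So for $T\in\mathcal B'$ the matrix $z-T$ is invertible on $\gamma_j$, and $\operatorname{rank}P_j(T)=\operatorname{rank}Q_j$ for $0\le j\le k$, since the rank is the trace, which is continuous and integer-valued along the segment from $N$ to $T$. Every $\zeta\in\sigma(T)$ lies within $\|T-N\|$ of $\sigma(N)$ (Bauer–Fike: otherwise $\zeta-T=(\zeta-N)\big(1-(\zeta-N)^{-1}(T-N)\big)$ would be invertible).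

**Singular values.** By Weyl's inequality the singular values of $T$, in decreasing order, differ from those of $N$ by at most $\|T-N\|$. As $\frac{2d}3\le\frac29p_*$, for $T\in\mathcal B'$ exactly $\operatorname{rank}N$ of them, the *large* ones, lie in $[\frac79p_*,\|N\|+d]$; the others, the *small* ones, are $\le\|T-N\|\le\frac29p_*$. Let $\gamma$ be the positively oriented boundary of the rectangle
$$\{\,p_*^2/2\le\operatorname{Re}z\le(\|N\|+d)^2+1,\ |\operatorname{Im}z|\le1\,\}.$$
Since $(7/9)^2>1/2>(2/9)^2$, it encloses exactly the squares of the large singular values, and its distance to $\sigma(T^*T)=\sigma(TT^*)$ is bounded below uniformly on $\mathcal B'$.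

**Definition (smooth parts).** With principal branches, holomorphic on $\operatorname{Re}z>0$, put
$$E(T)=\frac1{2\pi i}\oint_\gamma(z-T^*T)^{-1}dz,\qquad E_*(T)=\frac1{2\pi i}\oint_\gamma(z-TT^*)^{-1}dz,$$
$$L_1=\frac1{2\pi i}\oint_\gamma z^{\lambda/2}(z-T^*T)^{-1}dz,\qquad K_1=T\cdot\frac1{2\pi i}\oint_\gamma z^{-\lambda/2}(z-T^*T)^{-1}dz,$$
$$\Psi_j^\lambda(T)=L_1\,g_j(T)\,K_1 .$$

So $E$ and $E_*$ are the orthogonal projections onto the right and left singular vectors with large singular value. Moreover $L_1=f_\lambda(T^*T)$ and $K_1=T\,h_\lambda(T^*T)$, where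
$$f_\lambda(s)=s^{\lambda/2},\quad h_\lambda(s)=s^{-\lambda/2}\ \text{ for }s>p_*^2/2,\qquad f_\lambda(s)=h_\lambda(s)=0\ \text{ for }s<p_*^2/2 .$$
On $\operatorname{ran}E$ these agree with the true factors: $|T|^\lambda E=L_1$, and $U|T|^{1-\lambda}E=U|T|\,h_\lambda(T^*T)=K_1$.

**Smoothness.** The integrands are built from the real-polynomial maps $T\mapsto T,\,T^*T,\,TT^*$, matrix inversion, and functions of $z$ and $\lambda$ continuous on the contours. Differentiating under the integral, $P_j,g_j,E,E_*,\Psi_j^\lambda$ are real-$C^\infty$ on the open set $\mathcal B'$, with all derivatives jointly continuous in $(\lambda,T)\in\Lambda\times\mathcal B'$. On the compact set $\Lambda\times\mathcal B$ the derivatives of order $\le2$ are therefore bounded. As $\mathcal B$ is convex, these maps are Lipschitz on $\mathcal B$, and Taylor's formula holds there, with constants uniform in $\lambda$.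

From here on $C$ denotes constants that depend only on $N,\Lambda,r$ and may change from line to line; $O(\cdot)$ is used with such constants.

## A normal form with Hermitian skewness

The next lemma writes every $T$ near $\mathcal U(N)$, up to unitary conjugation, as a block diagonal matrix conjugated by $1+Z$ with $Z$ Hermitian and no larger than $F(T)$. The Hermitian choice matters: it removes the harmless, unitary part of the conjugation.

**Lemma 4.** There are $\eta_2\in(0,\min(1,\eta_1)]$ and $C$ such that if $\operatorname{dist}(T,\mathcal U(N))\le\eta\le\eta_2$, then there are a unitary $W$, a Hermitian $Z$ and a matrix $T_d$ commuting with all $Q_j$ such that $\tilde T:=WTW^*$ satisfies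
$$\tilde T=(1+Z)T_d(1+Z)^{-1},\qquad P_j(\tilde T)=(1+Z)Q_j(1+Z)^{-1}\quad(0\le j\le k),$$
$$\|Z\|\le CF(T)\le C^2\eta\le\tfrac12,\qquad\|T_d-N\|\le C\eta,\qquad\|\tilde T-N\|\le C\eta,\qquad T_d,\tilde T\in\mathcal B .\tag{4}$$

*Proof.* **Step 1: reduce to $T$ near $N$.** After a unitary conjugation, absorbed in $W$ at the end, we may assume $\|T-N\|\le\eta$, so $T\in\mathcal B$. Write $P_j=P_j(T)$. By the Lipschitz bound $\|P_j-Q_j\|\le C\eta$ for $0\le j\le k$, and since $Q_j=Q_j^*$, $F(T)\le C\eta$. Also $P_0-P_0^*=-\sum_{j\ge1}(P_j-P_j^*)$, so $\|P_j-P_j^*\|\le CF(T)$ for $j=0$ too.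

**Step 2: make the idempotents Hermitian.** We look for an inner product in which all $P_j$ are orthogonal projections; it is given by $H=\sum_{j=0}^kP_j^*P_j$. As $\sum_jP_jP_j=\sum_jP_j=1$,
$$H-1=\sum_j(P_j^*-P_j)P_j,\qquad\|H-1\|\le CF(T)\le\tfrac12$$
if $\eta_2$ is small. In particular $H$ is positive and invertible. From $P_iP_j=0$ for $i\ne j$ we get $HP_j=P_j^*P_j=P_j^*H$. So $R_j:=H^{1/2}P_jH^{-1/2}$ satisfies
$$R_j^*=H^{-1/2}(P_j^*H)H^{-1/2}=H^{-1/2}(HP_j)H^{-1/2}=R_j .$$
The $R_j$ are Hermitian idempotents with $R_iR_j=0$ $(i\ne j)$ and $\sum_jR_j=1$. Put $S=H^{-1/2}$, which is Hermitian. The spectrum of $H$ is in $[\frac12,\frac32]$, so $\|S-1\|\le C\|H-1\|\le CF(T)$. Moreover $P_j=SR_jS^{-1}$, and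
$$\|R_j-Q_j\|\le\|R_j-P_j\|+\|P_j-Q_j\|\le C\|S-1\|+C\eta\le C\eta .$$

**Step 3: align with the $Q_j$.** $(R_j)$ and $(Q_j)$ are families of mutually orthogonal Hermitian projections with sum $1$ and $\operatorname{rank}R_j=\operatorname{rank}P_j=\operatorname{rank}Q_j$. Mapping an orthonormal basis adapted to $(R_j)$ to one adapted to $(Q_j)$ defines a unitary $W$ with $WR_jW^*=Q_j$ for all $j$. Set
$$Z=W(S-1)W^*,\qquad T_d=WS^{-1}TSW^* .$$
Then $1+Z=WSW^*$, so $\tilde T=WTW^*=(1+Z)T_d(1+Z)^{-1}$ and $P_j(\tilde T)=WSR_jS^{-1}W^*=(1+Z)Q_j(1+Z)^{-1}$. The matrix $S^{-1}TS$ commutes with $S^{-1}P_jS=R_j$, so $T_d$ commutes with $Q_j$.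

**Step 4: estimates.** $\|Z\|=\|S-1\|\le CF(T)$. Since $W^*NW=\sum_j\mu_jR_j$,
$$\|T_d-N\|=\Big\|S^{-1}TS-\sum_j\mu_jR_j\Big\|\le\|S^{-1}TS-T\|+\|T-N\|+\sum_j|\mu_j|\|Q_j-R_j\|\le C\eta .$$
Finally, $\|\tilde T-T_d\|\le C\|Z\|\le C\eta$. Shrink $\eta_2$ so that $\|Z\|\le\frac12$ is guaranteed and $T_d,\tilde T\in\mathcal B$. $\square$

In the situation of Lemma 4 we record two consequences. Since $(1+Z)T_d-T_d(1+Z)=[Z,T_d]$, and similarly for $Q_j$,
$$\tilde T-T_d=[Z,T_d](1+Z)^{-1}=[Z,N]+O(\eta\|Z\|),\qquad P_j(\tilde T)=Q_j+[Z,Q_j]+O(\eta\|Z\|).\tag{5}$$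
Moreover
$$\|E(\tilde T)-(1-Q_0)\|\le C\|Z\|,\qquad\|E_*(\tilde T)-(1-Q_0)\|\le C\|Z\|.\tag{6}$$
For (6): $E,E_*$ are Lipschitz on $\mathcal B$ and $\|\tilde T-T_d\|\le C\|Z\|$, so it suffices that $E(T_d)=E_*(T_d)=1-Q_0$. And $T_d$ is block diagonal; its block $j\ge1$ is within $\eta_1$ of $\mu_j$, so has singular values $\ge p_*-\eta_1$, which are large; its block $0$ has norm $\le\eta_1$, so its singular values are small.

## One step contracts the skewness

**Lemma 5.** There are $\eta_0\in(0,\eta_2]$, $q<1$ and $C$ such that for all $T$ with $\operatorname{dist}(T,\mathcal U(N))\le\eta_0$, all $\lambda\in\Lambda$ and $1\le j\le k$,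
$$F(\Delta_\lambda(T))\le q\,F(T),\qquad\|P_j(\Delta_\lambda(T))-P_j(T)\|\le C\,F(T).$$

($P_j(\Delta_\lambda(T))$ is defined since $\sigma(\Delta_\lambda(T))=\sigma(T)$.)

*Proof.* Let $\eta=\operatorname{dist}(T,\mathcal U(N))$. If $\eta=0$, then $T$ is normal, $\Delta_\lambda(T)=T$ and $F(T)=0$. So let $\eta>0$. By equivariance we may replace $T$ by the $\tilde T$ of Lemma 4; so $T=(1+Z)T_d(1+Z)^{-1}$, and (4), (5), (6) hold for $T$. Let $\kappa=\min_{\lambda\in\Lambda}\min(\lambda,1-\lambda)>0$.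

**Step 1: the singular part is of higher order.** We show
$$\|P_j(\Delta_\lambda(T))-\Psi_j^\lambda(T)\|\le C\eta^\kappa\|Z\| .\tag{7}$$
For $z\ne0$, $z\notin\sigma(T)$,
$$(z-LK)^{-1}=z^{-1}\big(1+L(z-KL)^{-1}K\big),$$
because $(z-LK)\big(1+L(z-KL)^{-1}K\big)=z-LK+L(z-KL)(z-KL)^{-1}K=z$. Integrate over $\gamma_j$. As $0$ lies outside, $\oint_{\gamma_j}z^{-1}dz=0$, and with (1)
$$P_j(\Delta_\lambda(T))=L\,g_j(T)\,K .\tag{8}$$
Write $E=E(T)$, $E_*=E_*(T)$. Since $LE=L_1$ and $KE=K_1$, we have $L=L_1+L_2$ and $K=K_1+K_2$ with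
$$L_2=|T|^\lambda(1-E),\qquad K_2=U|T|^{1-\lambda}(1-E).$$
The small singular values of $T$ are $\le\|T-N\|\le C\eta$, and $\eta\le1$, so $\|L_2\|,\|K_2\|\le C\eta^\kappa$.

Now comes the gain. We have $L_2g_j=L_2(1-E)P_jg_j$, and by (5), (6)
$$(1-E)P_j=Q_0Q_j+O(\|Z\|)=O(\|Z\|),$$
so $\|L_2g_j\|\le C\eta^\kappa\|Z\|$. On the other side, $TT^*=U\,T^*T\,U^*$ gives $E_*=UEU^*$, hence $K_2=U(1-E)|T|^{1-\lambda}=(1-E_*)K_2$. So $g_jK_2=g_jP_j(1-E_*)K_2$, with $P_j(1-E_*)=Q_jQ_0+O(\|Z\|)=O(\|Z\|)$, and $\|g_jK_2\|\le C\eta^\kappa\|Z\|$. Expanding (8) as $(L_1+L_2)g_j(K_1+K_2)$, every term but $L_1g_jK_1=\Psi_j^\lambda(T)$ contains $L_2g_j$ or $g_jK_2$, and the remaining factors are bounded. This is (7).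

**Step 2: linearize the smooth part.** First, $\Psi_j^\lambda(T_d)=Q_j$. Everything in its definition is block diagonal. The spectrum of block $i$ of $T_d$ is within $\eta_1=d/2$ of $\mu_i$, so $g_j(T_d)$ vanishes on $\operatorname{ran}Q_i$ for $i\neq j$ and equals $A^{-1}$ on $\operatorname{ran}Q_j$, where $A=T_d|_{\operatorname{ran}Q_j}$. All singular values of $A$ are large, so block $j$ of $\Psi_j^\lambda(T_d)$ is $|A|^\lambda A^{-1}A|A|^{-\lambda}=1$.

By (5), $T-T_d=[Z,N]+O(\eta\|Z\|)=O(\|Z\|)$. Taylor's formula at $T_d$ has remainder $O(\|Z\|^2)=O(\eta\|Z\|)$, and $\|D\Psi_j^\lambda(T_d)-D\Psi_j^\lambda(N)\|\le C\eta$. Therefore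
$$\Psi_j^\lambda(T)=Q_j+Y_j+O(\eta\|Z\|),\qquad Y_j:=D\Psi_j^\lambda(N)\big[[Z,N]\big].\tag{9}$$

**Step 3: compute $Y_j$.** Write $z_{il}=Q_iZQ_l$ for the blocks, so $z_{li}=z_{il}^*$, and $X=[Z,N]$, so $X_{il}=(\mu_l-\mu_i)z_{il}$.

*Derivative formula.* Let $A=\sum_ia_iQ_i$ (the $a_i$ need not be distinct), let $\Gamma$ be a contour avoiding the $a_i$, let $\phi$ be holomorphic on and inside $\Gamma$, and $\varphi(B)=\frac1{2\pi i}\oint_\Gamma\phi(z)(z-B)^{-1}dz$ for $B$ near $A$. The derivative of $B\mapsto(z-B)^{-1}$ at $A$ in direction $X$ is $(z-A)^{-1}X(z-A)^{-1}$. So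
$$(D\varphi(A)[X])_{il}=\frac1{2\pi i}\oint_\Gamma\frac{\phi(z)\,dz}{(z-a_i)(z-a_l)}\,X_{il}=\varphi^{[1]}(a_i,a_l)X_{il},\tag{10}$$
where, by residues, $\varphi^{[1]}(a,b)=\frac{\varphi(a)-\varphi(b)}{a-b}$ for $a\ne b$ and $\varphi^{[1]}(a,a)=\varphi'(a)$, with the scalar function $\varphi=\phi$ inside $\Gamma$ and $\varphi=0$ outside.

*Variation of $T^*T$.* At $N$ in direction $X$ it is $N^*X+X^*N$, with blocks
$$\big(\bar\mu_i(\mu_l-\mu_i)+(\bar\mu_i-\bar\mu_l)\mu_l\big)z_{il}=m_{il}z_{il},\qquad m_{il}=2\bar\mu_i\mu_l-p_i^2-p_l^2,\qquad\overline{m_{li}}=m_{il}.$$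

*The three factors.* Fix $j\ge1$ and $i\ne j$. Write $f_i=f_\lambda(p_i^2)$ and $h_i=h_\lambda(p_i^2)$, so $f_i=p_i^\lambda$, $h_i=p_i^{-\lambda}$ for $i\ge1$ and $f_0=h_0=0$; and $f^{[1]}=f_\lambda^{[1]}(p_i^2,p_j^2)$, $h^{[1]}=h_\lambda^{[1]}(p_i^2,p_j^2)$, which are real. Let $\delta$ denote the first variation at $N$ in direction $X$. Apply (10) with $A=N^*N$ and contour $\gamma$ for $f_\lambda,h_\lambda$, and with $A=N$, $\phi(z)=z^{-1}$ and contour $\gamma_j$ for $g_j$. In the last case the divided difference at $(\mu_i,\mu_j)$ is $\frac{0-\mu_j^{-1}}{\mu_i-\mu_j}$. This gives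
$$(\delta L_1)_{ij}=f^{[1]}m_{ij}z_{ij},\qquad(\delta g_j)_{ij}=\mu_j^{-1}z_{ij},\qquad(\delta g_j)_{ji}=-\mu_j^{-1}z_{ji},$$
$$(\delta K_1)_{ji}=(\mu_i-\mu_j)h_iz_{ji}+\mu_jh^{[1]}m_{ji}z_{ji},$$
the last by the product rule for $K_1=T\,h_\lambda(T^*T)$.

*Assembling.* At $N$: $L_1=\sum_lf_lQ_l$, $g_j=\mu_j^{-1}Q_j$, $K_1=\sum_l\mu_lh_lQ_l$. By the product rule $Y_j=\delta L_1\,g_jK_1+L_1\,\delta g_j\,K_1+L_1g_j\,\delta K_1$. The first term lives in column $j$, the third in row $j$, and $\delta g_j$ has only blocks in row or column $j$. So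
$$(Y_j)_{ij}=p_j^{-\lambda}\big[f^{[1]}m_{ij}+f_i\big]z_{ij},$$
$$(Y_j)_{ji}=p_j^\lambda\Big[-\frac{\mu_i}{\mu_j}h_i+\frac{\mu_i-\mu_j}{\mu_j}h_i+h^{[1]}m_{ji}\Big]z_{ji}=p_j^\lambda\big[-h_i+h^{[1]}m_{ji}\big]z_{ji},$$
and all other blocks vanish; for the $jj$-block this holds because $X_{jj}=0$ and $m_{jj}=0$. Taking adjoints with $z_{ji}^*=z_{ij}$ and $\overline{m_{ji}}=m_{ij}$, the matrix $Y_j-Y_j^*$ has $(i,j)$ block $c_{ij}z_{ij}$, $(j,i)$ block $-(c_{ij}z_{ij})^*$ for $i\ne j$, and zeros elsewhere, with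
$$c_{ij}=p_j^{-\lambda}\big[f_i+f^{[1]}m_{ij}\big]+p_j^{\lambda}\big[h_i-h^{[1]}m_{ij}\big].\tag{11}$$

**Step 4: $|c_{ij}|<2$.** Before the step the corresponding block of $P_j-P_j^*$ is $2z_{ij}$ to first order, so this is the contraction.

*Case $i=0$.* Here $f_0=h_0=0$, $m_{0j}=-p_j^2$, $f^{[1]}=p_j^{\lambda-2}$, $h^{[1]}=p_j^{-\lambda-2}$, and $c_{0j}=-1+1=0$. (Compare $\begin{pmatrix}1&s\\0&0\end{pmatrix}$, where one step made $F$ vanish.)

*Case $i\ge1$.* Near $p_i^2$ and $p_j^2$ we have $h_\lambda=1/f_\lambda$, so $h^{[1]}=-f^{[1]}/(f_if_j)$, also when $p_i=p_j$. With $p_j^\lambda=f_j$, (11) becomes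
$$c_{ij}=\frac{f_i}{f_j}+\frac{f_j}{f_i}+m_{ij}f^{[1]}\Big(\frac1{f_i}+\frac1{f_j}\Big).$$
Let $\bar\mu_i\mu_j=p_ip_je^{i\theta}$ (in the exponent $i$ is the imaginary unit).

If $p_i=p_j=p$, then $f^{[1]}=\frac\lambda2p^{\lambda-2}$ and $m_{ij}=2p^2(e^{i\theta}-1)$, so
$$c_{ij}=2\big((1-\lambda)+\lambda e^{i\theta}\big).$$
Since $\mu_i\neq\mu_j$, $e^{i\theta}\ne1$, and $|c_{ij}|<2$. (For $\mu_i=-\mu_j$ the factor $c_{ij}/2$ is $1-2\lambda$, as in the antidiagonal example.)

If $p_i\neq p_j$, interchanging $i$ and $j$ only conjugates $c_{ij}$, so for estimating $|c_{ij}|$ we may assume $x=p_i/p_j>1$. The powers of $p_j$ cancel, and $(x^\lambda-1)(x^{-\lambda}+1)=x^\lambda-x^{-\lambda}$, so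
$$c_{ij}=x^\lambda+x^{-\lambda}+(2xe^{i\theta}-x^2-1)\beta=\alpha+2x\beta e^{i\theta},$$
$$\beta=\frac{x^\lambda-x^{-\lambda}}{x^2-1}>0,\qquad\alpha=x^\lambda+x^{-\lambda}-(x^2+1)\beta=\frac{2(x^{2-\lambda}-x^\lambda)}{x^2-1}>0 .$$
Therefore
$$|c_{ij}|\le\alpha+2x\beta=\frac{2(x^{2-\lambda}-x^\lambda+x^{1+\lambda}-x^{1-\lambda})}{x^2-1}=\frac{2(x^\lambda+x^{1-\lambda})(x-1)}{x^2-1}=\frac{2(x^\lambda+x^{1-\lambda})}{1+x}<2,$$
because $1+x-x^\lambda-x^{1-\lambda}=(x^\lambda-1)(x^{1-\lambda}-1)>0$.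

As $c_{ij}$ is continuous in $\lambda$ and $\Lambda$ is compact,
$$q_0:=\max_{\lambda\in\Lambda,\ j\ge1,\ i\neq j}\frac{|c_{ij}|}2<1 .$$

**Step 5: conclude.** As $Z$ and $Q_j$ are Hermitian, $[Z,Q_j]^*=-[Z,Q_j]$, and (5) gives
$$P_j(T)-P_j(T)^*=2[Z,Q_j]+O(\eta\|Z\|).$$
The blocks of $[Z,Q_j]$ are $z_{ij}$ at $(i,j)$ and $-z_{ij}^*$ at $(j,i)$ for $i\ne j$, and zero elsewhere. Comparing block by block with Step 3, $\|Y_j-Y_j^*\|_2\le q_0\|2[Z,Q_j]\|_2$. By (7) and (9), with $\eta\le\eta^\kappa$,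
$$P_j(\Delta_\lambda(T))-P_j(\Delta_\lambda(T))^*=Y_j-Y_j^*+O(\eta^\kappa\|Z\|).$$
Take the square root of the sum of squares over $j$, and use $\|Z\|\le CF(T)$:
$$F(\Delta_\lambda(T))\le q_0F(T)+C\eta^\kappa\|Z\|\le(q_0+C\eta^\kappa)F(T).$$
For $\eta_0$ small the factor is at most $q:=(1+q_0)/2<1$ whenever $\eta\le\eta_0$. Finally, $P_j(\Delta_\lambda(T))$, $\Psi_j^\lambda(T)$, $Q_j$ and $P_j(T)$ differ successively by $O(\|Z\|)=O(F(T))$, by (7), (9) and (5). $\square$

## Proof of stability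

*Proof of Proposition 3.* If $N=0$, then $\|T_n\|\le\|T\|$. Let $N\ne0$, and use the notation above. Let $\delta=\|T-N\|\le\delta_0$ with $\delta_0\le\eta_2\le\eta_1$.

**Step 1: $\operatorname{dep}(T)\le C\delta$.** This prepares the use of (2). Apply Lemma 4 with $\eta=\delta$ and let $X=\tilde T-T_d=[Z,N]+O(\delta^2)=O(\delta)$. Let $\zeta_i$ be the common eigenvalues of $T,\tilde T,T_d$. Then
$$\operatorname{dep}(T)^2=\|\tilde T\|_2^2-\sum_i|\zeta_i|^2=\operatorname{dep}(T_d)^2+2\operatorname{Re}\operatorname{tr}(T_d^*X)+\|X\|_2^2 .$$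
The middle term is of second order because $N$ is normal:
$$\operatorname{tr}(T_d^*X)=\operatorname{tr}(N^*[Z,N])+O(\delta^2)=\operatorname{tr}\big(Z(NN^*-N^*N)\big)+O(\delta^2)=O(\delta^2).$$
For the first term, triangularize each block of $T_d$ in an orthonormal basis of $\operatorname{ran}Q_j$, where $N$ is the scalar $\mu_j$; the strictly upper triangular part is also that of $T_d-N$. So $\operatorname{dep}(T_d)\le\|T_d-N\|_2\le C\delta$.

**Step 2: $\operatorname{dist}(T_n,\mathcal U(N))\le C_1\delta$ for all $n$.** This keeps the orbit where Lemma 5 applies. By (2) and Step 1, $\operatorname{dep}(T_n)\le C\delta$. The eigenvalues of $T_n$ are those of $T$. Each lies within $\delta\le d/2$ of $\sigma(N)$, and exactly $\operatorname{rank}P_j(T)=\operatorname{rank}Q_j$ of them, with multiplicity, lie inside $\gamma_j$ for $j\ge1$. Hence exactly $\operatorname{rank}Q_j$ of them lie within $\delta$ of $\mu_j$, for each $0\le j\le k$. A Schur form $T_n=V(D+R)V^*$ thus has $D$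 within $\delta$ of a diagonal matrix unitarily equivalent to $N$, and $\|R\|_2=\operatorname{dep}(T_n)\le C\delta$.

Now choose $\delta_0$ so small that also $C_1\delta_0\le\eta_0$. Then Lemma 5 applies to every $T_n$ and every $\lambda\in\Lambda$.

**Step 3: the drift is summable.** By Lemma 5 and $F(T)\le C\delta$, $F(T_n)\le q^nF(T)\le Cq^n\delta$. So for $1\le j\le k$
$$\|P_j(T_n)-Q_j\|\le\|P_j(T)-Q_j\|+\sum_{m<n}\|P_j(T_{m+1})-P_j(T_m)\|\le C\delta+\frac{C\delta}{1-q}\le C\delta .$$

**Step 4: locate $T_n$ on the orbit.** By Step 2 take $N_n=V^*NV\in\mathcal U(N)$ with $\|T_n-N_n\|\le C_1\delta\le\eta_1$. Then $VT_nV^*\in\mathcal B$, and by equivariance and the Lipschitz bound for $P_j$ on $\mathcal B$, $\|P_j(T_n)-P_j(N_n)\|\le C\delta$. Since $N_n=\sum_{j\ge1}\mu_jP_j(N_n)$ and $N=\sum_{j\ge1}\mu_jQ_j$, Step 3 gives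
$$\|N_n-N\|\le\sum_{j\ge1}|\mu_j|\,\|P_j(N_n)-Q_j\|\le C\delta,$$
and $\|T_n-N\|\le\|T_n-N_n\|+\|N_n-N\|\le C\delta$. $\square$

With this, Theorems A and B are proved.

## Failure of Lipschitz continuity and of non-compact parameter sets

*Proof of Theorem C(a).* Aluthge transforms respect direct sums, so adding a zero block reduces the claim to $r=2$. Fix $\lambda\in(0,1)$ and
$$T^\epsilon=\begin{pmatrix}1&1\\0&\epsilon\end{pmatrix},\qquad\epsilon\ge0 .$$
We show $\|\Delta^\infty_\lambda(T^\epsilon)-\Delta^\infty_\lambda(T^0)\|\ge c\,\epsilon^{1-\lambda}$ for small $\epsilon>0$, with some $c>0$. As $\|T^\epsilon-T^0\|=\epsilon$, this proves (a).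

**Step 1: the limit at $\epsilon=0$.** $T^0=e_1y^*$ with $y=(1,1)^{\mathsf T}$, so by the rank-one formula $\Delta_\lambda(T^0)=(y^*e_1)P_y=P_y$, which is normal. So $\Delta^\infty_\lambda(T^0)=P_y=:N$.

**Step 2: follow an eigenvector of the adjoint.** Let $0<\epsilon<1$ and $T_n=\Delta^n_\lambda(T^\epsilon)$. These matrices are real and invertible with eigenvalues $1,\epsilon$. Let $w_n$ be a real unit vector with $T_n^*w_n=w_n$, and $P_{w_n}$ the orthogonal projection onto its span. Let $s_1,s_2$ be the singular values of $T_n$, with $s_1\ge s_2$, right singular vectors $x_i$ and left ones $y_i=Ux_i$. Here $s_1\ge1$ and $s_1s_2=\epsilon$, so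
$$\rho_n:=\frac{s_2}{s_1}=\frac\epsilon{s_1^2}\le\epsilon<1 .$$
From (1), $K\Delta_\lambda(T_n)=KLK=T_nK$, so $\Delta_\lambda(T_n)^*K^*=K^*T_n^*$, and $w_{n+1}$ is parallel to $K^*w_n=|T_n|^{1-\lambda}U^*w_n\ne0$. Also $w_n=T_n^*w_n=|T_n|U^*w_n$. Since $U^*w_n=\langle w_n,y_1\rangle x_1+\langle w_n,y_2\rangle x_2$, with
$$\tau_n=\frac{\langle w_n,y_2\rangle}{\langle w_n,y_1\rangle}$$
(the denominator is nonzero in the cases used below) the vectors $w_n$ and $w_{n+1}$ have slopes $t=\rho_n\tau_n$ and $t'=\rho_n^{1-\lambda}\tau_n$ in the basis $(x_1,x_2)$. The norm of the difference of two rank-one projections is the sine of the angle between the lines, so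
$$\|P_{w_{n+1}}-P_{w_n}\|=\frac{|t'-t|}{\sqrt{(1+t^2)(1+t'^2)}},\qquad|t'-t|=|\tau_n|\,\rho_n^{1-\lambda}(1-\rho_n^\lambda).\tag{12}$$

**Step 3: the first step moves by order $\epsilon^{1-\lambda}$.** Let $n=0$ and $\epsilon\to0$. Then $s_1\to\sqrt2$, $w_0$ is parallel to $(1,1/(1-\epsilon))^{\mathsf T}$, which tends to $y$, and $y_1\to e_1$ up to sign, since $T^\epsilon(T^\epsilon)^*\to2e_1e_1^*$. So $|\tau_0|\to1$, while $\rho_0=\epsilon/s_1^2$ and $t,t'\to0$. By (12), $\|P_{w_1}-P_{w_0}\|\ge2c\,\epsilon^{1-\lambda}$ for small $\epsilon$ and some $c>0$. Also $\|P_{w_0}-P_y\|=O(\epsilon)$.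

**Step 4: all later steps together move by $o(\epsilon^{1-\lambda})$.** Use the previous sections with $N=P_y$, $\Lambda=\{\lambda\}$, $k=1$, $\mu_1=1$, $Q_1=P_y$. By Lemma 1, $T_1\to\Delta_\lambda(T^0)=N$ as $\epsilon\to0$, so $\|T_1-N\|\le\delta_0$ for small $\epsilon$. By Step 2 of the proof of Proposition 3, started at $T_1$, Lemmas 4 and 5 apply to all $T_n$ with $n\ge1$, so $F(T_n)\le q^{n-1}F(T_1)$, and $F(T_1)\to F(P_y)=0$.

Fix $n\ge1$ and pass to the coordinates of Lemma 4 for $T_n$ by a unitary conjugation, which changes no norm or angle. There is exactly one large singular value, so (6) and $\|Z\|\le CF(T_n)$ give $P_{y_1}=E_*(T_n)=Q_1+O(F(T_n))$. The eigenvalue $1$ is the only one inside $\gamma_1$ for small $\epsilon$, so $w_n=P_1(T_n)^*w_n=Q_1w_n+O(F(T_n))$ by (5). As $\|P_{w_n}-Q_1\|=\|(1-Q_1)w_n\|$ for the rank-one projection $Q_1$, we get $P_{w_n}=Q_1+O(F(T_n))$. Hence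
$$|\langle w_n,y_2\rangle|=\|P_{w_n}-P_{y_1}\|=O(F(T_n)).$$
For small $\epsilon$ this is at most $\frac12$ for all $n\ge1$, so $\langle w_n,y_1\rangle\neq0$ and $|\tau_n|\le CF(T_n)$. By (12) and $\rho_n\le\epsilon$,
$$\sum_{n\ge1}\|P_{w_{n+1}}-P_{w_n}\|\le C\epsilon^{1-\lambda}\sum_{n\ge1}F(T_n)\le C'\epsilon^{1-\lambda}F(T_1)=o(\epsilon^{1-\lambda}).$$

**Step 5: conclude.** In particular $P_{w_n}$ converges to a rank-one projection $P$. The limit $T_\infty=\Delta^\infty_\lambda(T^\epsilon)$ is normal with eigenvalues $1,\epsilon$, hence Hermitian, and $T_n^*P_{w_n}=P_{w_n}$ gives $T_\infty P=P$. So $T_\infty=\epsilon+(1-\epsilon)P$, and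
$$\|\Delta^\infty_\lambda(T^\epsilon)-P_y\|\ge\|P-P_y\|-O(\epsilon)\ge2c\,\epsilon^{1-\lambda}-o(\epsilon^{1-\lambda})-O(\epsilon)\ge c\,\epsilon^{1-\lambda}$$
for small $\epsilon>0$. $\square$

*Proof of Theorem C(b).* We choose the parameters so small that the orbit barely moves. Let $T$ be invertible and not normal, which is possible as $r\ge2$, and let $2\epsilon>0$ be its distance to the closed set of normal matrices. For invertible $S$, $\Delta_\lambda(S)$ is invertible, and $\Delta_\lambda(S)=|S|^\lambda U|S|^{1-\lambda}\to U|S|=S$ as $\lambda\to0^+$. So one can choose inductively $\lambda_n\in(0,1)$ with $\|T_n-T_{n-1}\|<2^{-n}\epsilon$. Then $T_n$ converges to a matrix within $\epsilon$ of $T$, and this matrix is not normal. $\square$
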